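\title{Irregularities of distribution for balls of a fixed radius in the torus}

\begin{abstract}
For $N$ points in the torus $\mathbb{T}^d$, $d\ge 2$, the mean square discrepancy over the translates and dilates of a ball is at least $cN^{1-1/d}$. We show that the average over dilates cannot be dropped in any dimension: for every radius $r<\frac12$ and every $c>0$ there is a point set whose mean square discrepancy over the translates of the ball of radius $r$ is less than $cN^{1-1/d}$. More generally, we determine which finite sets of radii can replace the average; the criterion involves the integer linear relations among the radii and the residue of $d$ modulo $4$. The point sets are preimages, under a fine lattice covering of the torus, of a random generalized arithmetic progression of high rank.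
\end{abstract}

\section{Introduction}

Let $d\ge 2$ and $\mathbb{T}^d=\mathbb{R}^d/\mathbb{Z}^d$. For $0<r<\frac12$ let $B_r\subset\mathbb{T}^d$ be the ball of radius $r$ centered at $0$, let $|B_r|$ be its volume, and let $\chi_K$ denote the characteristic function of a set $K$. For a family $Z=(z_1,\dots,z_N)$ of points of $\mathbb{T}^d$ put
\[
V_r(Z)=\int_{\mathbb{T}^d}\Big|\sum_{j=1}^N\chi_{B_r+x}(z_j)-N|B_r|\Big|^2dx .
\]
The number of points of $Z$ in $B_r+x$ has mean value $N|B_r|$ over $x$, so $V_r(Z)$ is the variance of the number of points in a randomly placed ball of radius $r$. If the points are evenly spread, at mutual distance about $N^{-1/d}$, only those within about $N^{-1/d}$ of the boundary sphere are in doubt. There are about $N^{1-1/d}$ of them, and this is the natural scale for $V_r(Z)$. A theorem of Schmidt, Montgomery and Beck says that on average over the radius one cannot go below this scale: for every $0<\rho<\frac12$ there is $c>0$ such that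
\begin{equation}\label{eq:average}
\int_0^1V_{t\rho}(Z)\,dt\ge cN^{1-1/d}\qquad\text{for all $N$ and all $Z=(z_1,\dots,z_N)$.}
\end{equation}
By a result of Kendall, the order $N^{1-1/d}$ cannot be improved.

Brandolini, Colzani and Travaglini \cite{BCT} ask whether the average over the radii in \eqref{eq:average} is necessary. They cite a result of Parnovski and Sobolev on lattice point discrepancy as showing that it is necessary when $d\equiv1\pmod4$, and write that they do not know whether it is necessary when $d\not\equiv1\pmod4$. We read the question as follows. The average is \emph{not necessary} in dimension $d$ if there are a radius $0<r<\frac12$ and a constant $c>0$, independent of $N$ and of the points, such that $V_r(Z)\ge cN^{1-1/d}$ for all $N$ and all families $Z$ of $N$ points; otherwise it is \emph{necessary}. Our first theorem says that it is necessary in every dimension $d\ge2$, in particular for every $d\not\equiv1\pmod4$.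

\begin{theorem}\label{thm:single}
Let $d\ge2$ and $0<r<\frac12$. For every $c>0$ there are $N$ and a family $Z=(z_1,\dots,z_N)$ in $\mathbb{T}^d$ with $V_r(Z)<cN^{1-1/d}$.
\end{theorem}

The same method decides which finite sets of radii can replace the average. Call radii $r_1,\dots,r_J$ \emph{resonant} (in dimension $d$) if there are integers $m_1,\dots,m_J$ with
\[
\sum_im_ir_i=0\qquad\text{and}\qquad(d+3)\sum_im_i\not\equiv0\pmod4 .
\]

\begin{theorem}\label{thm:finite}
Let $d\ge2$ and $0<r_1,\dots,r_J<\frac12$.
\begin{enumerate}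
\item[(a)] If $r_1,\dots,r_J$ are resonant, there is $c>0$ such that $\sum_iV_{r_i}(Z)\ge cN^{1-1/d}$ for all $N$ and all families $Z$ of $N$ points.
\item[(b)] If $r_1,\dots,r_J$ are not resonant, then
\[
\lim_{N\to\infty}N^{-(1-1/d)}\inf_{|Z|=N}\sum_iV_{r_i}(Z)=0 .
\]
\end{enumerate}
\end{theorem}

A single radius is never resonant, because $mr=0$ forces $m=0$. Say that $r_1,\dots,r_J$ \emph{suffice} if the lower bound in (a) holds; by Theorem~\ref{thm:finite} this happens exactly when they are resonant.

\begin{corollary}\label{cor:two}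
If $d\equiv1\pmod4$, no finite set of radii suffices. Two radii with irrational ratio never suffice. Two radii with $r_1/r_2=u/v$ in lowest terms suffice if and only if $(u-v)(d+3)\not\equiv0\pmod4$; for example, $r$ and $2r$ suffice for every $d\not\equiv1\pmod4$.
\end{corollary}

\begin{proof}
If $d\equiv1\pmod 4$, then $4\mid d+3$. If $r_1/r_2$ is irrational, the only relation is $m_1=m_2=0$. If $r_1/r_2=u/v$ in lowest terms, the relations are the integer multiples of $(m_1,m_2)=(v,-u)$.
\end{proof}

Section~\ref{sec:fourier} passes to the Fourier side and shows, on the lattice $n^{-1}\mathbb{Z}^d$, where the residue of $d$ modulo $4$ comes from and what a counterexample has to overcome. Section~\ref{sec:lower} proves Theorem~\ref{thm:finite}(a). Section~\ref{sec:lift} describes the point sets used for the upper bounds and reduces these bounds to a probabilistic statement (Section~\ref{sec:energy}) and an arithmetic one (Section~\ref{sec:phases}). Section~\ref{sec:end} assembles the proofs.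

\subsection*{Conventions}
We write $e(t)=e^{2\pi it}$, $\|t\|$ for the distance from $t$ to $\mathbb{Z}$, $|\cdot|$ for the Euclidean norm, and
\[
\beta=\frac{d+3}{4},\qquad S_Z(m)=\sum_je(m\cdot z_j)\quad(m\in\mathbb{Z}^d).
\]
The second condition in the definition of resonance says that $\beta\sum_im_i\notin\mathbb{Z}$. We use $2\|t\|\le|\sin\pi t|\le\pi\|t\|$. There are at most $2d\,3^{d-1}j^{d-1}$ vectors $k\in\mathbb{Z}^d$ with $|k|_\infty=j\ge1$, and $|k|_\infty\le|k|\le\sqrt d\,|k|_\infty$; hence for $R\ge1$
\begin{equation}\label{eq:sums}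
\sum_{|k|>R}|k|^{-d-1}\le\frac{C_d}{R},\qquad\sum_{0<|k|\le R}|k|^{-d}\le C_d(1+\log R).
\end{equation}
Repetitions are allowed in a family $Z$. This does not affect the results: expanding the square gives $V_r(Z)=\sum_{j,k}\varphi(z_j-z_k)-N^2|B_r|^2$ with $\varphi(y)=|B_r\cap(B_r+y)|$ continuous, so $V_r$ is continuous in the points, and an arbitrarily small perturbation removes repetitions while preserving any strict upper bound.

\section{The Fourier side, and what lattices give}\label{sec:fourier}

The function $x\mapsto\chi_{B_r+x}(z)=\chi_{B_r}(z-x)$ has $m$-th Fourier coefficient $e(-m\cdot z)\hat\chi_r(m)$, where $\hat\chi_r(m)=\int_{B_r}e(m\cdot y)\,dy$. Since $r<\frac12$, the ball embeds in the torus and $\hat\chi_r$ is the Fourier transform of the Euclidean ball. Subtracting $N|B_r|$ removes the coefficient $m=0$, and Parseval's identity gives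
\begin{equation}\label{eq:parseval}
V_r(Z)=\sum_{m\ne0}|S_Z(m)|^2|\hat\chi_r(m)|^2,\qquad\hat\chi_r(m)=\Big(\frac r{|m|}\Big)^{d/2}J_{d/2}(2\pi r|m|).
\end{equation}
The Bessel function satisfies $J_\nu(x)=\sqrt{2/(\pi x)}\,\big(\cos(x-\frac{\nu\pi}2-\frac\pi4)+O(1/x)\big)$ uniformly for $x\ge2\pi r$, with a constant depending on $r$ and $\nu$. For $\nu=d/2$ and $x=2\pi r|m|$ the argument of the cosine is $2\pi r|m|-\frac{(d+1)\pi}4=\pi(2r|m|-\beta)+\frac\pi2$. Hence, for all $m\in\mathbb{Z}^d\setminus\{0\}$,
\begin{equation}\label{eq:asym}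
|\hat\chi_r(m)|^2=\frac{r^{d-1}}{\pi^2|m|^{d+1}}\Big(\sin^2\big(\pi(2r|m|-\beta)\big)+O_{d,r}(1/|m|)\Big).
\end{equation}
We call $2r|m|$ the \emph{phase} of the frequency $m$. The coefficient $\hat\chi_r(m)$ has its typical size $|m|^{-(d+1)/2}$ unless the phase is close to $\beta$ modulo $1$. An average over $r$ replaces the factor $\sin^2$ by a quantity bounded below; for a fixed $r$ one can try to find point sets whose exponential sums $S_Z(m)$ are large only at frequencies with phase near $\beta$.

\begin{example}\label{ex:lattice}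
Let $Z=n^{-1}\mathbb{Z}^d/\mathbb{Z}^d$ and $N=n^d$. Then $S_Z(m)=n^d$ for $m\in n\mathbb{Z}^d$ and $S_Z(m)=0$ otherwise. Since $n^{2d}n^{-d-1}=N^{1-1/d}$, \eqref{eq:parseval} and \eqref{eq:asym} give
\[
\frac{V_r(Z)}{N^{1-1/d}}=\frac{r^{d-1}}{\pi^2}\sum_{k\ne0}\frac{\sin^2\big(\pi(2rn|k|-\beta)\big)}{|k|^{d+1}}+O(1/n).
\]
Let $d\equiv1\pmod4$, so that $\beta$ is an integer. Given $R\ge1$ and $\tau>0$, Dirichlet's theorem on simultaneous approximation provides arbitrarily large $n$ with $\|2rn|k|\|<\tau$ for all $0<|k|\le R$. By \eqref{eq:sums} the sum is then $O(\tau^2+1/R)$, which proves Theorem~\ref{thm:single} in these dimensions.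

Let $d\not\equiv1\pmod4$, so that $\|\beta\|\ge\frac14$. Take $k=(1,0,\dots,0)$ and $2k$, and put $u=2rn-\beta$, $u'=4rn-\beta$. Then $2u-u'=-\beta$, so $2\|u\|+\|u'\|\ge\frac14$ and one of $\|u\|,\|u'\|$ is at least $\frac1{12}$. These two terms contribute at least $2^{-d-1}/36$ to the sum, for every $n$, and the lattice gives no counterexample.
\end{example}

If $Z$ is any finite subgroup of $\mathbb{T}^d$, then $|S_Z(m)|=N$ implies $|S_Z(2m)|=N$, so the same pair of frequencies is present. One might therefore guess that a single radius is enough when $d\not\equiv1\pmod4$. To see why the guess fails, consider the possible obstructions to bringing finitely many phases $2rn|k|$ close to $\beta$. Each comes from an integer linear relation among $1$ and the numbers $2r|k|$, and there are three kinds.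
\begin{enumerate}
\item[(i)] Relations between non-parallel vectors, or between one vector and $1$. For $d=4$ the vectors $(1,0,0,0)$ and $(1,1,1,1)$ have lengths $1$ and $2$. For $d=2$, $r=\frac14$ and $k=(1,0)$ the phase is $n/2$, at distance $\frac14$ from $\beta=\frac54$ modulo $1$. These are accidents of the lattice. They disappear if $k$ is replaced by $Ak$ for a suitable integer matrix $A$ (Section~\ref{sec:phases}).
\item[(ii)] Relations between parallel vectors. These survive any change of lattice, since $|A(2k)|=2|Ak|$. They can be evaded by giving up the group structure: we attach weights $|S_P(k)|^2$ to the frequencies and arrange that on each line through the origin essentially one pair $\pm k$ carries weight (Section~\ref{sec:energy}).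
\item[(iii)] With several radii, relations $\sum_im_ir_i=0$. These hold at every frequency at once and cannot be evaded. When they are incompatible with the target $\beta$, they give the lower bound of the next section.
\end{enumerate}

\section{The lower bound for resonant radii}\label{sec:lower}

The exponential sums of $N$ points cannot all be small up to frequency about $N^{1/d}$. We need this on a sublattice $q\mathbb{Z}^d$, because \eqref{eq:asym} gives lower bounds only for large $|m|$. Let $D_K(u)=\sum_{0\le j<K}e(ju)$.

\begin{lemma}\label{lem:fejer}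
Let $Z$ be a family of $N$ points, $q\ge1$ an integer and $H=\lceil(2N)^{1/d}\rceil$. Then $\sum_{0<|h|_\infty\le H}|S_Z(qh)|^2\ge N^2$.
\end{lemma}

\begin{proof}
Let $F$ be the product of Fej\'er kernels,
\[
F(x)=\prod_{\nu=1}^d\sum_{|h|\le H}\Big(1-\frac{|h|}{H+1}\Big)e(hx_\nu)=\prod_{\nu=1}^d\frac{|D_{H+1}(x_\nu)|^2}{H+1}.
\]
Then $F\ge0$, $F(0)=(H+1)^d\ge2N$, the zeroth coefficient of $F$ is $1$, and all coefficients lie in $[0,1]$. Keeping only the diagonal terms on one side and expanding $F$ on the other,
\[
2N^2\le NF(0)\le\sum_{j,k}F\big(q(z_j-z_k)\big)\le N^2+\sum_{0<|h|_\infty\le H}|S_Z(qh)|^2 .\qedhere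
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}(a)]
Let $\sum_im_ir_i=0$ with $\beta\sum_im_i\notin\mathbb{Z}$, and put $\mu=\sum_i|m_i|$. The number $\beta\sum_im_i$ is a multiple of $\frac14$, so its distance to $\mathbb{Z}$ is at least $\frac14$. For every $t>0$ we have $\sum_im_i(2r_it-\beta)=-\beta\sum_im_i$, and therefore $\max_i\|2r_it-\beta\|\ge\frac1{4\mu}$. So for each $m\ne0$ there is an $i$ with $\sin^2(\pi(2r_i|m|-\beta))\ge\frac1{4\mu^2}$. Choose an integer $q\ge1$ such that the error terms in \eqref{eq:asym} are at most $\frac1{8\mu^2}$ for $|m|\ge q$ and all radii $r_i$. Then there is $c_1>0$ with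
\[
\sum_i|\hat\chi_{r_i}(m)|^2\ge c_1|m|^{-d-1}\qquad(|m|\ge q).
\]
The frequencies $m=qh$ in Lemma~\ref{lem:fejer} satisfy $q\le|m|\le q\sqrt d\,H\le2q\sqrt d\,(2N)^{1/d}$. By \eqref{eq:parseval},
\[
\sum_iV_{r_i}(Z)\ge c_1\big(q\sqrt d\,H\big)^{-d-1}N^2\ge cN^{2-(d+1)/d}=cN^{1-1/d}.\qedhere
\]
\end{proof}

\section{Lifting a pattern to a fine lattice}\label{sec:lift}

We want point sets whose frequencies are long, so that the error in \eqref{eq:asym} is negligible, have lengths that can be tuned, and carry prescribed weights. Preimages of a fixed pattern $P$ under an endomorphism of the torus have all three properties.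

Let $P$ be a family of $M$ points of $\mathbb{T}^d$. Define its \emph{energy} at $k\in\mathbb{Z}^d\setminus\{0\}$ by
\[
W_P(k)=|S_P(k)|^2|k|^{-d-1};
\]
it satisfies $W_P(-k)=W_P(k)$. Call an integer $d\times d$ matrix $A$ \emph{nearly conformal} if for some $\lambda>0$
\begin{equation}\label{eq:conformal}
\tfrac\lambda2|x|\le|Ax|\le2\lambda|x|\qquad(x\in\mathbb{R}^d).
\end{equation}
For such $A$ and an integer $n\ge1$, represent the points of $P$ by vectors in $\mathbb{R}^d$ and let
\[
Z_n=\big((nA^T)^{-1}(x+g)\big)_{x\in P,\;g\in\mathbb{Z}^d/nA^T\mathbb{Z}^d},\qquad N_n=|Z_n|=Mn^d|\det A|.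
\]
Changing $g$ by an element of $nA^T\mathbb{Z}^d$ does not change the point in $\mathbb{T}^d$. Thus $Z_n$ is the preimage of $P$ under $y\mapsto nA^Ty$, a shrunken copy of $P$ in each cell of the lattice $(nA^T)^{-1}\mathbb{Z}^d$. Example~\ref{ex:lattice} is the case $P=\{0\}$, $A=\mathrm{Id}$.

\begin{lemma}\label{lem:lift}
Let $0<r<\frac12$. There is a constant $C_2$, depending only on $d$ and $r$, such that for all $P$, $A$, $n$ as above and every finite nonempty set $\mathcal{K}\subset\mathbb{Z}^d\setminus\{0\}$,
\[
\frac{V_r(Z_n)}{N_n^{1-1/d}}\le C_2\bigg(\frac1{M^{1-1/d}}\sum_{k\notin\mathcal{K}\cup\{0\}}W_P(k)+M^{1+1/d}\Big(\max_{k\in\mathcal{K}}\big\|2rn|Ak|-\beta\big\|^2+\frac1n\Big)\bigg).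
\]
\end{lemma}

\begin{proof}
Put $Q=n^d|\det A|$. For $m\in\mathbb{Z}^d$ let $w=(nA)^{-1}m$, so that $m\cdot(nA^T)^{-1}y=w\cdot y$. The map $g\mapsto e(w\cdot g)$ is a character of the group $\mathbb{Z}^d/nA^T\mathbb{Z}^d$ of order $Q$, because $w\cdot nA^Th=m\cdot h\in\mathbb{Z}$ for $h\in\mathbb{Z}^d$, and it is trivial exactly when $w\in\mathbb{Z}^d$. Summing over $g$ gives $S_{Z_n}(m)=QS_P(k)$ if $m=nAk$ with $k\in\mathbb{Z}^d$, and $S_{Z_n}(m)=0$ otherwise. By \eqref{eq:parseval} and \eqref{eq:asym} there is $C_1=C_1(d,r)$ with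
\[
V_r(Z_n)\le C_1Q^2\sum_{k\ne0}\frac{|S_P(k)|^2}{(n|Ak|)^{d+1}}\Big[\sin^2\big(\pi(2rn|Ak|-\beta)\big)+\frac1{n|Ak|}\Big].
\]
The upper bound in \eqref{eq:conformal} gives $|\det A|\le(2\lambda)^d$, that is $n\lambda\ge\frac12Q^{1/d}$. The lower bound then gives $n|Ak|\ge\frac14Q^{1/d}|k|$, so
\[
Q^2(n|Ak|)^{-d-1}\le4^{d+1}Q^{1-1/d}|k|^{-d-1}.
\]
Also $|Ak|\ge1$, since $Ak$ is a nonzero integer vector. For $k\notin\mathcal{K}$ we bound the bracket by $2$. For $k\in\mathcal{K}$ we bound it by $\pi^2\|2rn|Ak|-\beta\|^2+\frac1n$ and use $W_P(k)\le M^2|k|^{-d-1}$. Dividing by $N_n^{1-1/d}=M^{1-1/d}Q^{1-1/d}$ gives the claim with $C_2=4^{d+1}C_1\max\big(2,\pi^2\sum_{k\ne0}|k|^{-d-1}\big)$.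
\end{proof}

The matrix $A$ will be chosen after $P$ and $\mathcal{K}$, and near conformality is what keeps $C_2$ independent of it. The total energy cannot be made small: Lemma~\ref{lem:fejer} with $q=1$ gives $\sum_{k\ne0}W_P(k)\ge c_dM^{1-1/d}$ for every $P$. So almost all of it has to sit on the set $\mathcal{K}$, where it is canceled by the phases, and by (ii) of Section~\ref{sec:fourier} the set $\mathcal{K}$ should contain only one pair $\pm k$ on each line. The following two propositions provide this.

\begin{proposition}\label{prop:energy}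
Let $d\ge2$. For every $\varepsilon>0$ there are a finite family $P$ in $\mathbb{T}^d$, with $M=|P|$, and finitely many pairwise non-parallel vectors $k_1,\dots,k_l\in\mathbb{Z}^d\setminus\{0\}$ such that, with $\mathcal{K}=\{\pm k_1,\dots,\pm k_l\}$,
\[
\sum_{k\notin\mathcal{K}\cup\{0\}}W_P(k)\le\varepsilon M^{1-1/d}.
\]
\end{proposition}

A set of integers has \emph{bounded gaps} if for some $G$ it meets every block of $G$ consecutive integers.

\begin{proposition}\label{prop:phases}
Let $d\ge2$, let $r_1,\dots,r_J>0$ be non-resonant, and let $k_1,\dots,k_l\in\mathbb{Z}^d\setminus\{0\}$ be pairwise non-parallel. There is a nearly conformal integer matrix $A$ such that for every $\tau>0$ the set of integers $n$ with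
\begin{equation}\label{eq:good}
\big\|2r_in|Ak_j|-\beta\big\|<\tau\qquad(1\le i\le J,\ 1\le j\le l)
\end{equation}
has bounded gaps.
\end{proposition}

\section{One frequency on each line}\label{sec:energy}

We prove Proposition~\ref{prop:energy} with a random pattern. Let $K\ge2$ and $I\ge1$ be integers, let $y_1,\dots,y_I$ be independent uniform points of $\mathbb{T}^d$, and let $P$ be the generalized arithmetic progression
\[
P=\Big(\sum_{i=1}^Ij_iy_i\Big)_{0\le j_1,\dots,j_I<K},\qquad M=K^I,\qquad S_P(k)=\prod_{i=1}^ID_K(k\cdot y_i).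
\]
For fixed $k\ne0$ the numbers $k\cdot y_i$ are independent and uniform on $\mathbb{T}$. The length $K$ will be fixed and the rank $I$ will tend to infinity.

\subsection{A model computation}
This subsection only motivates the proof. Replace $|D_K|$ by $K\chi_U$, where $U=\{u:\|u\|<\frac1{2K}\}$; the two functions have the same value at $0$ and the same $L^2$ norm. In this model $|S_P(k)|$ equals $M$ with probability $K^{-I}=1/M$ and vanishes otherwise. Among the roughly $M$ frequencies with $|k|\le M^{1/d}$ about one is large, and its energy is about $M^2M^{-(d+1)/d}=M^{1-1/d}$. So the model has total energy of the critical order, carried by few frequencies.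

How likely is it that two frequencies on one line are both large? Take $k$ and $2k$, and $u=k\cdot y_i$. The set $\{u:2u\in U\}$ consists of two intervals of length $\frac1{2K}$, centered at $0$ and at $\frac12$. The first lies in $U$ and the second is disjoint from $U$. So if $2u\in U$, then $u\in U$ with conditional probability $\frac12$. For coprime $1\le a<b\le K$ the same argument gives $\frac1b$: if $bu\in U$, then $u=j/b+\eta$ with $|\eta|<\frac1{2bK}$; for $b\mid j$ we have $\|au\|\le a|\eta|<\frac1{2K}$, and for $b\nmid j$ we have $\|au\|>\frac1b-\frac1{2K}\ge\frac1{2K}$. The $I$ coordinates are independent, so a large frequency $bk$ has a large companion $ak$ with conditional probability $b^{-I}\le2^{-I}$.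

The gain is thus a factor $\frac12$ per coordinate. The true kernel has tails of size $1/\|u\|$, and these cost a constant factor per coordinate in the moments that we use. The proof works because this constant is less than $2$.

\subsection{The constant}
For $\gamma>1$ let $C_\gamma=\int_{\mathbb{R}}\big|\frac{\sin\pi t}{\pi t}\big|^\gamma dt$.

\begin{lemma}\label{lem:constant}
$C_{4/3}<2$.
\end{lemma}

\begin{proof}
For $|t|\le1$ the product formula gives $0\le\frac{\sin\pi t}{\pi t}=\prod_{n\ge1}(1-t^2/n^2)\le e^{-\pi^2t^2/6}$. So the part of the integral over $[-1,1]$ is at most $\int_{\mathbb{R}}e^{-2\pi^2t^2/9}dt=3/\sqrt{2\pi}$.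

On $[j,j+1]$, $j\ge1$, write $t=j+\frac12+x$ with $|x|\le\frac12$, and let $g(x)=|\sin\pi t|^{4/3}=\cos^{4/3}(\pi x)$ and $f(x)=(j+\frac12+x)^{-4/3}$. Since $g$ is even, $\int fg=\int f_0g$ with $f_0(x)=\frac12(f(x)+f(-x))$. The function $f_0$ is even and convex, hence nondecreasing on $[0,\frac12]$, while $g$ is decreasing there. Chebyshev's integral inequality says that the mean of the product of two oppositely monotone functions on an interval is at most the product of their means. Applied on $[0,\frac12]$, it gives
\[
\int_j^{j+1}t^{-4/3}|\sin\pi t|^{4/3}dt\le\mu\int_j^{j+1}t^{-4/3}dt,\qquad\mu=\int_0^1|\sin\pi t|^{4/3}dt .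
\]
H\"older's inequality with exponents $\frac32$ and $3$, applied to $|\sin\pi t|^{2/3}\cdot|\sin\pi t|^{2/3}$, gives $\mu\le(2/\pi)^{2/3}(1/2)^{1/3}=(2/\pi^2)^{1/3}$. Since $\int_1^\infty t^{-4/3}dt=3$, the part over $|t|>1$ is at most $2\cdot3\,\pi^{-4/3}(2/\pi^2)^{1/3}=6\cdot2^{1/3}/\pi^2$. Altogether $C_{4/3}\le3/\sqrt{2\pi}+6\cdot2^{1/3}/\pi^2<1.197+0.767<2$.
\end{proof}

By dominated convergence $C_\gamma$ is continuous on $(1,\infty)$. Fix $\gamma_0\in(1,\frac43)$ with $C_{\gamma_0}<2$ and put
\[
\delta=\tfrac43-\gamma_0\in(0,\tfrac13),\qquad p=\frac{2d}{d+1}.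
\]
Since $d\ge2$ we have $p\ge\frac43$, and so $p-\delta\ge\gamma_0$.

\subsection{Correlation of two dilates of the Dirichlet kernel}
We have $|D_K(u)|=|\sin\pi Ku/\sin\pi u|\le\min\big(K,\frac1{2\|u\|}\big)$. Let
\[
C_\gamma(K)=K^{1-\gamma}\int_{\mathbb{T}}|D_K|^\gamma=K\int_{\mathbb{T}}|D_K/K|^\gamma .
\]
In the model this quantity would be $1$ for all $\gamma$. It is nonincreasing in $\gamma$ because $|D_K/K|\le1$, and $C_2(K)=1$. The substitution $t=Ku$ gives $C_{\gamma_0}(K)=\int_{-K/2}^{K/2}\big|\frac{\sin\pi t}{K\sin(\pi t/K)}\big|^{\gamma_0}dt$. The integrand is at most $\min(1,\frac1{2|t|})^{\gamma_0}$, which is integrable, so $C_{\gamma_0}(K)\to C_{\gamma_0}$ as $K\to\infty$.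

The next lemma is the rigorous form of the model computation. The exponent $p$ is split unevenly: any positive power $\delta<1$ of the factor $D_K(au)$ detects the gain $\frac1b$, and $\delta$ is taken small so that the remaining exponent $p-\delta$ stays in the range where the constant is below $2$.

\begin{lemma}\label{lem:corr}
Let $\theta_K=C_{\gamma_0}(K)\big(\frac12+3K^{-\delta}\big)$. For all coprime integers $1\le a<b$,
\[
\int_{\mathbb{T}}|D_K(au)|^\delta|D_K(bu)|^{p-\delta}du\le\theta_KK^{p-1}.
\]
\end{lemma}

\begin{proof}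
Substitute $u=(v+j)/b$ with $v\in[0,1)$ and $0\le j<b$. Then $D_K(bu)=D_K(v)$, and $aj$ runs over all residues modulo $b$ because $\gcd(a,b)=1$. So the integral equals
\[
\int_0^1|D_K(v)|^{p-\delta}\;\frac1b\sum_{j=0}^{b-1}\Big|D_K\Big(\frac{av}b+\frac jb\Big)\Big|^\delta\,dv .
\]
Fix $v$ and represent the $b$ equally spaced points $av/b+j/b$ in $(-\frac12,\frac12]$. The point nearest to $0$ is at distance at most $\frac1{2b}$ from $0$, and we bound its term by $K^\delta$. On either side of $0$, the $i$-th of the remaining points is at distance at least $(i-\frac12)/b\ge\frac i{2b}$, so its term is at most $(b/i)^\delta$. These terms add up to at most $2b^\delta\sum_{i=1}^bi^{-\delta}\le\frac{2b}{1-\delta}\le3b$. As $b\ge2$, the average over $j$ is at most $K^\delta/b+3\le K^\delta(\frac12+3K^{-\delta})$. Finally $\int_0^1|D_K|^{p-\delta}=C_{p-\delta}(K)K^{p-\delta-1}\le C_{\gamma_0}(K)K^{p-\delta-1}$.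
\end{proof}

As $K\to\infty$, $\theta_K\to C_{\gamma_0}/2<1$. Fix $K\ge2$ with $\theta=\theta_K<1$.

\subsection{Proof of Proposition~\ref{prop:energy}}
\emph{Choice of $\mathcal{K}$.} Every $k\in\mathbb{Z}^d\setminus\{0\}$ is uniquely $ak_0$ with $a\ge1$ and $k_0$ primitive, meaning that its coordinates have greatest common divisor $1$. On each line we keep the frequency of largest energy up to length $M$: for primitive $k_0$ with $|k_0|\le M$, let $a(k_0)$ be the least maximizer of $W_P(ak_0)$ over the integers $a\ge1$ with $a|k_0|\le M$. Then $a(-k_0)=a(k_0)$. The set $\mathcal{K}$ of all vectors $a(k_0)k_0$ is finite and has the form $\{\pm k_1,\dots,\pm k_l\}$ with pairwise non-parallel $k_j$.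

The set $\mathcal{K}$ depends on the outcome, so we bound the remaining energy by sums that do not refer to it:
\begin{equation}\label{eq:split}
\sum_{k\notin\mathcal{K}\cup\{0\}}W_P(k)\le T_1+T_2,
\end{equation}
\[
T_1=\sum_{|k|>M}W_P(k),\qquad T_2=\sum_{0<|k|\le M}\ \sum_{\substack{1\le a<b\le M\\ \gcd(a,b)=1}}\min\big(W_P(ak),W_P(bk)\big).
\]
To prove \eqref{eq:split}, let $ak_0\notin\mathcal{K}$ have length at most $M$, with $k_0$ primitive, and put $a^*=a(k_0)\ne a$. Then $W_P(ak_0)=\min(W_P(ak_0),W_P(a^*k_0))$. Let $g=\gcd(a,a^*)$, write $\{a,a^*\}=\{ga',gb'\}$ with $a'<b'$ coprime, and let $k'=gk_0$. Then $|k'|\le M$, $b'\le M$, and $W_P(ak_0)$ is the term of $T_2$ indexed by $(k',a',b')$. Different vectors give different terms: $k'$ determines $g$ and $k_0$, hence $a^*$ and the set $\{a,a^*\}$, hence $a$.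

\emph{The sum $T_1$.} We have $\mathbb{E}|S_P(k)|^2=\big(\int_{\mathbb{T}}|D_K|^2\big)^I=M$, so $\mathbb{E}T_1\le C_d$ by \eqref{eq:sums}.

\emph{The sum $T_2$.} The first moment is not adequate here. It would lead to a bound of order $\theta^IM$, while the target is $M^{1-1/d}=K^{-I/d}M$, and the gain per coordinate in Lemma~\ref{lem:corr} is no better than $\frac12$ however large $K$ is. We take instead the moment of order $\kappa=\frac d{d+1}$. It turns the weights $|k|^{-d-1}$ into $|k|^{-d}$, whose sum costs only a logarithm, and it turns $|S_P|^2$ into $|S_P|^p$, since $p=2\kappa$. It matches the target because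
\[
\frac{p-1}\kappa=\frac{(d-1)/(d+1)}{d/(d+1)}=1-\frac1d .
\]
Let $s=\delta/p\le\frac14$. For nonnegative numbers, $\min(x,y)\le x^sy^{1-s}$ and $(\sum x_\nu)^\kappa\le\sum x_\nu^\kappa$. Since $2\kappa s=\delta$, $2\kappa(1-s)=p-\delta$ and $(d+1)\kappa=d$,
\[
T_2^\kappa\le\sum_{0<|k|\le M}\ \sum_{a<b}|S_P(ak)|^\delta|S_P(bk)|^{p-\delta}\,|k|^{-d}a^{-sd}b^{-(1-s)d},
\]
with $a,b$ as in $T_2$. Here $a^{-sd}b^{-(1-s)d}=(ab)^{-d/2}(a/b)^{(1/2-s)d}\le(ab)^{-1}$, because $a<b$, $s\le\frac12$ and $d\ge2$. By independence of the numbers $k\cdot y_i$ and Lemma~\ref{lem:corr},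
\[
\mathbb{E}\,|S_P(ak)|^\delta|S_P(bk)|^{p-\delta}\le(\theta K^{p-1})^I=\theta^IM^{p-1}.
\]
With $\sum_{a,b\le M}(ab)^{-1}\le(1+\log M)^2$ and \eqref{eq:sums} we obtain
\[
\mathbb{E}\,T_2^\kappa\le C_d\,\theta^I(1+\log M)^3M^{p-1}.
\]

\emph{Conclusion.} By Markov's inequality, each of the events $T_1>4C_d$ and $T_2^\kappa>4C_d\theta^I(1+\log M)^3M^{p-1}$ has probability at most $\frac14$. For an outcome outside both, with $\log M=I\log K$,
\[
\frac{T_1+T_2}{M^{1-1/d}}\le\frac{4C_d}{K^{I(1-1/d)}}+\big(4C_d\,\theta^I(1+I\log K)^3\big)^{1/\kappa}.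
\]
The right side tends to $0$ as $I\to\infty$, because $\theta<1$. Taking $I$ large and using \eqref{eq:split} completes the proof. \qed

\section{Independent phases}\label{sec:phases}

We prove Proposition~\ref{prop:phases} by means of Kronecker's theorem \cite[Ch.~III, Thm~IV]{Cassels}: \emph{for real numbers $x_1,\dots,x_L$ and $\beta_1,\dots,\beta_L$, the inequalities $\|nx_a-\beta_a\|<\tau$ $(1\le a\le L)$ have a solution $n\in\mathbb{Z}$ for every $\tau>0$ if and only if $\sum_am_a\beta_a\in\mathbb{Z}$ for all integers $m_a$ with $\sum_am_ax_a\in\mathbb{Z}$.} So we want $A$ such that the numbers $2r_i|Ak_j|$ satisfy no relations except those forced by the radii. The lengths $|Ak_j|$ are square roots of integers $q_j$, and the plan is to give each $q_j$ a private prime that divides it exactly once.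

For example, let $d=2$, $k_1=(1,0)$, $k_2=(0,1)$, and let $A$ have columns $(2,1)$ and $(-2,3)$. Then $|Ax|^2=5x_1^2-2x_1x_2+13x_2^2$ lies between $4|x|^2$ and $14|x|^2$, so \eqref{eq:conformal} holds with $\lambda=2$, and $q_1=5$, $q_2=13$. For rational $r$ this matrix works, since $1,\sqrt5,\sqrt{13}$ are linearly independent over $\mathbb{Q}$. For $r=\sqrt5/10$ it fails: the phase $2rn|Ak_1|=n$ is an integer and $\beta=\frac54$. So the primes must also avoid the square roots that lie in the field generated by the radii.

\begin{lemma}\label{lem:primes}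
Let $d\ge2$, let $k_1,\dots,k_l\in\mathbb{Z}^d\setminus\{0\}$ be pairwise non-parallel, and let $\Sigma$ be a finite set of positive integers. There are a nearly conformal integer matrix $A$ and distinct primes $p_1,\dots,p_l$, dividing no element of $\Sigma$, such that the integers $q_i=|Ak_i|^2$ satisfy $p_j\mid q_j$, $p_j^2\nmid q_j$, and $p_j\nmid q_i$ for $i\ne j$.
\end{lemma}

\begin{proof}
For each pair $k_i,k_j$ some $2\times2$ minor is a nonzero integer; this is where the vectors must be non-parallel. Choose distinct primes $p_j\equiv1\pmod4$, $p_j>l$, dividing no element of $\Sigma$, and so large that modulo $p_j$ the vectors $k_i$ are nonzero and pairwise linearly independent. We first solve the problem modulo each $p_j^2$. Fix $j$ and write $p=p_j$. Since $p\equiv1\pmod4$, there is $\iota\in\mathbb{F}_p$ with $\iota^2=-1$, so a sum of two squares of linear forms factors over $\mathbb{F}_p$, and we can prescribe the factors.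

There is a linear functional $U$ on $\mathbb{F}_p^d$ with $U(k_j)=0$ and $U(k_i)\ne0$ for $i\ne j$: exactly $p^{d-1}$ functionals vanish at $k_j$, exactly $p^{d-2}$ of them vanish also at a given $k_i$, and $(l-1)p^{d-2}<p^{d-1}$. There is a functional $U'$ with $U'(k_i)\ne0$ for all $i$, because $lp^{d-1}<p^d$. Let $L_1=(U+U')/2$ and $L_2=(U-U')/(2\iota)$, so that $L_1^2+L_2^2=UU'$. Lift $L_1,L_2$ to integer functionals, and let $A^{(j)}$ be the $d\times d$ matrix with first two rows $L_1,L_2$ and all other rows zero; this needs $d\ge2$. Then $|A^{(j)}k_i|^2\equiv U(k_i)U'(k_i)\pmod p$, which is $0$ exactly when $i=j$.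

If $p^2\mid|A^{(j)}k_j|^2$, replace $L_1$ by $L_1+pL'$, where $L'$ is a coordinate functional with $p\nmid L'(k_j)$. This changes nothing modulo $p$, and it changes $|A^{(j)}k_j|^2$ by $2pL_1(k_j)L'(k_j)$ modulo $p^2$. As $L_1(k_j)\equiv U'(k_j)/2\not\equiv0\pmod p$, we now have $p^2\nmid|A^{(j)}k_j|^2$.

Let $\Pi=\prod_jp_j^2$. By the Chinese remainder theorem there is an integer matrix $R$ with $R\equiv A^{(j)}\pmod{p_j^2}$ for all $j$. Let $A=h\Pi\,\mathrm{Id}+R$, with an integer $h$ so large that the operator norm of $R$ is at most $\frac12h\Pi$. Then \eqref{eq:conformal} holds with $\lambda=h\Pi$, and $|Ak_i|^2\equiv|A^{(j)}k_i|^2\pmod{p_j^2}$ for all $i,j$.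
\end{proof}

\begin{lemma}\label{lem:roots}
Let $F\subset\mathbb{R}$ be a field and let $x_1,\dots,x_L$ be nonzero real numbers with $x_a^2\in F$ for all $a$ and $x_a/x_b\notin F$ for $a\ne b$. Then $x_1,\dots,x_L$ are linearly independent over $F$.
\end{lemma}

\begin{proof}
Otherwise take a nontrivial relation $\sum_\nu c_\nu x_\nu=0$ over $F$ with the fewest nonzero coefficients. It has at least two, say $c_a$ and $c_b$. The field $F(x_1,\dots,x_L)$ is the splitting field of $\prod_\nu(X^2-x_\nu^2)$, hence Galois over $F$, so the element $x_a/x_b\notin F$ is moved by some automorphism $\sigma$ fixing $F$. We have $\sigma x_\nu=\epsilon_\nu x_\nu$ with $\epsilon_\nu=\pm1$, and $\epsilon_a\ne\epsilon_b$. Adding the relation and its image gives $\sum_\nu(1+\epsilon_\nu)c_\nu x_\nu=0$, in which one of the coefficients at $a,b$ is doubled and the other vanishes. This is a shorter nontrivial relation.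
\end{proof}

\begin{lemma}\label{lem:finite}
Let $F\subset\mathbb{R}$ be a finitely generated field extension of $\mathbb{Q}$. The set $\Sigma$ of squarefree positive integers $s$ with $\sqrt s\in F$ is finite.
\end{lemma}

\begin{proof}
The field $F$ has finite degree $D$ over $F_0=\mathbb{Q}(t_1,\dots,t_e)$, where $t_1,\dots,t_e$ is a transcendence basis ($e=0$ is allowed). Let $s_1,\dots,s_L\in\Sigma$ be distinct. By Lemma~\ref{lem:roots} the numbers $\sqrt{s_a}$ are linearly independent over $\mathbb{Q}$. Suppose $\sum_af_a\sqrt{s_a}=0$ with $f_a\in F_0$; clearing denominators, we may take $f_a\in\mathbb{Q}[t_1,\dots,t_e]$. The $t_\nu$ remain algebraically independent over the algebraic closure of $\mathbb{Q}$, so the coefficient of each monomial in $\sum_af_a\sqrt{s_a}$ vanishes. Each such coefficient is a rational combination of the $\sqrt{s_a}$, so all $f_a$ are zero. Thus the $\sqrt{s_a}\in F$ are linearly independent over $F_0$, and $L\le D$.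
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:phases}]
Let $F=\mathbb{Q}(r_1,\dots,r_J)$, let $\Sigma$ be as in Lemma~\ref{lem:finite}, and take $A$, $p_j$, $q_j$ from Lemma~\ref{lem:primes}.

\emph{The numbers $1,\sqrt{q_1},\dots,\sqrt{q_l}$ are linearly independent over $F$.} Let $q$ be $q_j$ or $q_iq_j$ with $i\ne j$, and write $q=st^2$ with $s$ squarefree. The prime $p_j$ divides $q$ exactly once, so $p_j\mid s$, so $s\notin\Sigma$ and $\sqrt q\notin F$. Since $\sqrt{q_i}/\sqrt{q_j}=\sqrt{q_iq_j}/q_j$, no ratio of two of the numbers lies in $F$, and Lemma~\ref{lem:roots} applies.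

\emph{One solution.} Let $x_{ij}=2r_i\sqrt{q_j}=2r_i|Ak_j|$, and suppose $\sum_{i,j}m_{ij}x_{ij}=m_0$ with integers $m_{ij},m_0$. The coefficient of $\sqrt{q_j}$ is $2\sum_im_{ij}r_i\in F$, so $\sum_im_{ij}r_i=0$ for every $j$. Non-resonance gives $\beta\sum_im_{ij}\in\mathbb{Z}$ for every $j$, hence $\sum_{i,j}m_{ij}\beta\in\mathbb{Z}$. By Kronecker's theorem there is $n_*\in\mathbb{Z}$ with $\|n_*x_{ij}-\beta\|<\tau/2$ for all $i,j$. This is the only place where non-resonance is used.

\emph{Bounded gaps.} Let $\Lambda$ be the set of integers $n$ with $\|nx_{ij}\|<\tau/2$ for all $i,j$. Partition $\mathbb{T}^{Jl}$ into finitely many cubes of side less than $\tau/2$, and for each cube that contains a point $(nx_{ij})_{i,j}$ choose one such integer; call the chosen integers $n_1,\dots,n_w$. For every $n$ there is an $a$ with $n-n_a\in\Lambda$, so every integer is within $\max_a|n_a|$ of $\Lambda$. Thus $\Lambda$ has bounded gaps, and every element of $n_*+\Lambda$ satisfies \eqref{eq:good}.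
\end{proof}

\section{Proofs of the upper bounds}\label{sec:end}

Let $r_1,\dots,r_J\in(0,\frac12)$ be non-resonant, and let $C_2$ be the largest of the constants that Lemma~\ref{lem:lift} gives for these radii. Fix $\varepsilon>0$ and choose, in this order, $P,M,\mathcal{K}$ by Proposition~\ref{prop:energy}; then $A$ by Proposition~\ref{prop:phases}; then $\tau>0$ and $n_0\ge1$ with $M^{1+1/d}(\tau^2+1/n_0)\le\varepsilon$. Call $n$ \emph{admissible} if $n\ge n_0$ and \eqref{eq:good} holds. Since $|A(-k)|=|Ak|$, Lemma~\ref{lem:lift} gives for admissible $n$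
\begin{equation}\label{eq:main}
V_{r_i}(Z_n)\le2C_2\,\varepsilon\,N_n^{1-1/d}\qquad(1\le i\le J).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:single}]
Take $J=1$ and $r_1=r$, which is non-resonant, and choose $\varepsilon<c/(2C_2)$; this is possible because $C_2$ depends only on $d$ and $r$. Admissible $n$ exist by Proposition~\ref{prop:phases}, and \eqref{eq:main} gives the claim.
\end{proof}

For Theorem~\ref{thm:finite}(b) we need every large $N$, not only the values $N_n$. Because admissible integers have bounded gaps, only $O(N^{1-1/d})$ points are missing, and it is enough to add them as a family of the optimal order of discrepancy.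

\begin{lemma}\label{lem:fill}
There is a constant $C_3$, depending only on $d$ and $r_1,\dots,r_J$, such that for every $N'\ge1$ there is a family $Y$ of $N'$ points with $\sum_iV_{r_i}(Y)\le C_3(N')^{1-1/d}$.
\end{lemma}

\begin{proof}
Let $L=\lfloor(N')^{1/d}\rfloor\ge1$. Partition $\mathbb{T}^d$ into $L^d$ cubes of side $1/L$, put one uniform random point in each cube, and add $N'-L^d\le(L+1)^d-L^d\le2^dL^{d-1}$ uniform points of $\mathbb{T}^d$, all points being independent. Fix $x$ and $r=r_i$. The point in a cube $\Gamma$ lies in $B_r+x$ with probability $L^d|\Gamma\cap(B_r+x)|$, so the expected number of points in $B_r+x$ is $L^d|B_r|+(N'-L^d)|B_r|=N'|B_r|$. The expected squared discrepancy at $x$ is therefore the sum of the variances of the $N'$ indicator variables. A cube that does not meet the boundary sphere lies inside or outside the ball and contributes $0$; every other point contributes at most $\frac14$. The cubes that meet the sphere lie within distance $h=\sqrt d/L$ of it. This shell has volume at most $2hd\,\omega_d(r+h)^{d-1}\le C/L$, where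 $\omega_d$ is the volume of the unit ball, so there are at most $CL^{d-1}$ such cubes. Hence the variance is at most $C'L^{d-1}\le C'(N')^{1-1/d}$. Integrating over $x$ and summing over $i$ bounds $\mathbb{E}\sum_iV_{r_i}(Y)$ by $JC'(N')^{1-1/d}$, and some outcome does not exceed the expectation.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}(b)]
Keep $\varepsilon$ and the objects chosen above. By Proposition~\ref{prop:phases}, consecutive admissible integers differ by at most some $G$. For large $N$ let $n$ be the largest admissible integer with $N_n\le N$. Then $N<N_{n+G}$ and $n^d\le N$, so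
\[
N'=N-N_n\le M|\det A|\big((n+G)^d-n^d\big)\le C_\varepsilon n^{d-1}\le C_\varepsilon N^{1-1/d},
\]
with $C_\varepsilon$ independent of $N$. Let $Z$ consist of $Z_n$ and the $N'$ points of Lemma~\ref{lem:fill} (none if $N'=0$). The discrepancy function of $Z$ is the sum of those of the two parts, so the triangle inequality in $L^2(\mathbb{T}^d)$ and \eqref{eq:main} give
\[
V_{r_i}(Z)^{1/2}\le\big(2C_2\varepsilon N^{1-1/d}\big)^{1/2}+\big(C_3(C_\varepsilon N^{1-1/d})^{1-1/d}\big)^{1/2}.
\]
The last term is $o(N^{(1-1/d)/2})$ as $N\to\infty$. Therefore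
\[
\limsup_{N\to\infty}N^{-(1-1/d)}\inf_{|Z|=N}\sum_iV_{r_i}(Z)\le2JC_2\varepsilon ,
\]
and $\varepsilon>0$ was arbitrary.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCT}
Luca Brandolini, Leonardo Colzani, Giancarlo Travaglini,
\emph{Irregularities of distribution and Fourier transforms of multi-dimensional convex bodies},
arXiv:2503.00973 (2025).

\bibitem{Cassels}
Cassels,
\emph{An Introduction to Diophantine Approximation}.

\end{thebibliography}
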